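\title{Cohen reals and free automorphism groups of fields}

\begin{abstract}
The automorphism group of an infinite field of cardinality $\lambda$ has at most $2^\lambda$ elements, and if $\lambda=\lambda^{\aleph_0}$, then some field of cardinality $\lambda$ has a free automorphism group of cardinality $2^\lambda$. We show that $\mathrm{ZFC}$, if consistent, does not prove this conclusion for all cardinals of uncountable cofinality: after more than $2^{\aleph_1}$ Cohen reals are added to a model of $\mathrm{ZFC}$, no field of cardinality $\aleph_1$ has a free automorphism group of cardinality $2^{\aleph_1}$. This answers a question posed by L\"ucke and Shelah. The proof combines an automatic continuity theorem for closed permutation groups on sets of size less than the dominating number with a construction of convergent sequences of permutations by finite changes of a Cohen generic.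
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be an infinite field of cardinality $\lambda$. An automorphism of $K$ is a permutation of its underlying set, so $\operatorname{Aut}(K)$ embeds into the group of all permutations of $\lambda$, and $|\operatorname{Aut}(K)|\le\lambda^\lambda=2^\lambda$. Can a group of this maximal size be free? There is a reason for doubt. The group $\operatorname{Aut}(K)$ is closed under pointwise limits, so suitable infinite products of automorphisms converge, and infinite products solve infinite systems of equations. In a free group, word length forbids many such solutions: a nontrivial element of length $\ell$ is not a $k$-th power for any $k>\ell$. Nevertheless, large free groups do occur. We use the following result in the form in which it is quoted in \cite{LS}.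

\begin{theorem}\label{thm:background}
Let $\lambda$ be a cardinal with $\lambda=\lambda^{\aleph_0}$ and let $p$ be $0$ or a prime. Then there is a field of cardinality $\lambda$ and characteristic $p$ whose automorphism group is a free group of cardinality $2^\lambda$.
\end{theorem}

We say that an infinite cardinal $\lambda$ has \emph{property $(\ast)$} if no free group of cardinality $2^\lambda$ is isomorphic to the automorphism group of a field of cardinality $\lambda$. Thus no infinite $\lambda$ with $\lambda=\lambda^{\aleph_0}$ has property $(\ast)$. On the other hand, $\aleph_0$ has property $(\ast)$ (Corollary~\ref{cor:countable}), so some hypothesis on $\lambda$ is needed in Theorem~\ref{thm:background}. By K\"onig's inequality $\lambda^{\operatorname{cf}(\lambda)}>\lambda$, the hypothesis $\lambda=\lambda^{\aleph_0}$ implies $\operatorname{cf}(\lambda)>\omega$. The following question, posed in \cite{LS}, asks whether this weaker hypothesis provably suffices.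

\begin{quote}
\emph{Is it consistent with $\mathrm{ZFC}$ that some cardinal of uncountable cofinality has property $(\ast)$?}
\end{quote}

Consistency is the most one can ask for. If $\operatorname{cf}(\lambda)>\omega$, then every function $\omega\to\lambda$ takes its values below some ordinal $\alpha<\lambda$, and therefore
\begin{equation}\label{eq:bounded}
\lambda^{\aleph_0}\le\sum_{\alpha<\lambda}|\alpha|^{\aleph_0}\le\lambda\cdot\sup\{\nu^{\aleph_0}:\nu<\lambda\text{ a cardinal}\}.
\end{equation}
Under $\mathrm{GCH}$ we have $\nu^{\aleph_0}\le 2^{\max(\nu,\aleph_0)}=\max(\nu,\aleph_0)^+\le\lambda$ for all such $\nu$. Hence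
\begin{equation}\label{eq:gch}
\mathrm{GCH}\text{ and }\operatorname{cf}(\lambda)>\omega\text{ imply }\lambda^{\aleph_0}=\lambda ,
\end{equation}
and under $\mathrm{GCH}$ no cardinal of uncountable cofinality has property $(\ast)$. The first cardinal to test is $\aleph_1$ in a model where the continuum is large. There $\aleph_1^{\aleph_0}=2^{\aleph_0}>\aleph_1$, and one may hope that $\aleph_1$, being small compared with the continuum, behaves like $\aleph_0$. This is what happens when many Cohen reals are added.

For a set $I$ let $\operatorname{Fn}(I,2)$ be the set of finite partial functions from $I$ to $2=\{0,1\}$, ordered by reverse inclusion. Closed permutation groups and normed groups are defined in Section~\ref{sec:groups}; automorphism groups of fields are closed, and free groups are normed.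

\begin{theorem}\label{thm:main}
Let $V$ be a model of $\mathrm{ZFC}$, let $\kappa$ be an uncountable cardinal in $V$, and let $G$ be $\operatorname{Fn}(\kappa\times\omega,2)$-generic over $V$. The following holds in $V[G]$ for every infinite cardinal $\lambda$ with $(2^\lambda)^V<\kappa$.
\begin{enumerate}
\item If $\Gamma\le\operatorname{Sym}(\lambda)$ is closed and $|\Gamma|>(2^\lambda)^V$, then $\Gamma$ does not embed into any normed group. In particular, $\Gamma$ is not free.
\item No free group of cardinality $2^\lambda$ is isomorphic to the automorphism group of a field, or of any finitary first-order structure, of cardinality $\lambda$.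
\end{enumerate}
\end{theorem}

The forcing $\operatorname{Fn}(\kappa\times\omega,2)$ has the countable chain condition, so $\aleph_1$ is the same cardinal in $V$ and in $V[G]$, and it has cofinality $\omega_1$. Taking $\lambda=\aleph_1$ and $\kappa=((2^{\aleph_1})^+)^V$ answers the question affirmatively, relative to the consistency of $\mathrm{ZFC}$ alone.

\begin{corollary}\label{cor:answer}
Every model of $\mathrm{ZFC}$ has a c.c.c.\ forcing extension in which $\aleph_1$ has property $(\ast)$.
\end{corollary}

The second theorem describes the range of the phenomenon; it is not needed for Corollary~\ref{cor:answer}. The Singular Cardinals Hypothesis ($\mathrm{SCH}$) \emph{fails at} a singular cardinal $\theta$ if $2^{\operatorname{cf}(\theta)}<\theta$ and $\theta^{\operatorname{cf}(\theta)}>\theta^+$.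

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item In the situation of Theorem~\ref{thm:main} assume that $V\models\mathrm{GCH}$ and $\operatorname{cf}(\kappa)>\omega$. Then $2^{\aleph_0}=\kappa$ in $V[G]$. Let $\lambda$ be a cardinal of uncountable cofinality in $V[G]$. If $\lambda^+<2^{\aleph_0}$, then $\lambda$ has property $(\ast)$ in $V[G]$. If $\lambda\ge2^{\aleph_0}$, then it does not.
\item $(\mathrm{ZFC})$ If $\operatorname{cf}(\lambda)>\omega$ and $\lambda$ has property $(\ast)$, then $\lambda<2^{\aleph_0}$, or $\mathrm{SCH}$ fails at some singular cardinal $\theta<\lambda$ of cofinality $\omega$.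
\end{enumerate}
\end{theorem}

The case $\lambda^+=2^{\aleph_0}$ of part (1) is not treated; see Remark~\ref{rem:limits}.

The proof of Theorem~\ref{thm:main} has two independent halves. The first is a theorem of $\mathrm{ZFC}$: a closed permutation group on a set of size less than the dominating number $\mathfrak d$ that contains nontrivial elements $g_n$ converging to the identity does not embed into a normed group (Section~\ref{sec:continuity}). On a countable set, every uncountable group contains such elements, by a pigeonhole argument that exhausts the set in $\omega$ steps. On an uncountable set this argument is not available, and the second half replaces it by forcing: an element of the group that was added by a Cohen generic is approximated by the elements obtained from finite changes of the generic (Section~\ref{sec:flips}). Section~\ref{sec:forcing} recalls the facts about forcing that are used.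

\section{Closed permutation groups and normed groups}\label{sec:groups}

Let $X$ be a set. Permutations are composed as functions, $(ab)(y)=a(b(y))$, so a product acts on a point from right to left. The group $\operatorname{Sym}(X)$ carries the topology of pointwise convergence. Concretely, a subgroup $\Gamma\le\operatorname{Sym}(X)$ is \emph{closed} if every $\pi\in\operatorname{Sym}(X)$ that agrees on each finite subset of $X$ with some element of $\Gamma$ belongs to $\Gamma$. We write $g_n\to g$ if for each $y\in X$ we have $g_n(y)=g(y)$ for all but finitely many $n$. A pointwise limit of permutations need not be a permutation: the cycles $(0\;1\;\cdots\;n)$ converge pointwise to the map $y\mapsto y+1$ on $\omega$. For this reason one keeps track of inverses.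

\begin{lemma}\label{lem:limits}
Let $a_n,b_n\in\operatorname{Sym}(X)$ for $n<\omega$.
\begin{enumerate}
\item If $a_n\to a$ and $b_n\to b$ with $a,b\in\operatorname{Sym}(X)$, then $a_nb_n\to ab$.
\item If for every $y\in X$ the sequences $a_n(y)$ and $a_n^{-1}(y)$ are eventually constant, then $a_n\to a$ for some $a\in\operatorname{Sym}(X)$.
\item If $\Gamma\le\operatorname{Sym}(X)$ is closed, $a_n\in\Gamma$ and $a_n\to a\in\operatorname{Sym}(X)$, then $a\in\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $y\in X$ and large $n$ we have $b_n(y)=b(y)$ and $a_n(b(y))=a(b(y))$.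

(2) Let $a(y)$ and $a'(y)$ be the eventual values. If $w=a(y)$, then for large $n$ we have $a_n(y)=w$ and $a'(w)=a_n^{-1}(w)=y$. If $y=a'(w)$, then for large $n$ we have $a_n^{-1}(w)=y$ and $a(y)=a_n(y)=w$. So $a'$ is a two-sided inverse of $a$.

(3) On a finite subset of $X$, the permutation $a$ agrees with $a_n$ for large $n$.
\end{proof}

\begin{lemma}\label{lem:aut}
The automorphism group of a finitary first-order structure with underlying set $X$, in particular of a field, is a closed subgroup of $\operatorname{Sym}(X)$.
\end{lemma}

\begin{proof}
Let $\pi\in\operatorname{Sym}(X)$ agree on each finite set with an automorphism. Let $\bar a$ be a finite tuple. For a relation $P$ choose an automorphism $g$ that agrees with $\pi$ on $\bar a$; then $P(\bar a)\Leftrightarrow P(g\bar a)\Leftrightarrow P(\pi\bar a)$. For a function $F$ (constants are $0$-ary functions) choose $g$ that agrees with $\pi$ on $\bar a$ and at $F(\bar a)$; then $\pi(F(\bar a))=g(F(\bar a))=F(g\bar a)=F(\pi\bar a)$.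
\end{proof}

The only feature of free groups that we use is the behavior of word length under products and powers.

\begin{definition}\label{def:norm}
A \emph{norm} on a group $N$ is a map $\ell:N\to\omega$ such that $\ell(1)=0$, $\ell(a^{-1})=\ell(a)$, $\ell(ab)\le\ell(a)+\ell(b)$ for all $a,b\in N$, and
\[
\ell(a^k)\ge\max(k,\ell(a))\qquad\text{for all } a\ne1\text{ and }k\ge1 .
\]
A group with a norm is \emph{normed}.
\end{definition}

The last condition says that powers are never shorter than their base, and that $\ell(b)$ bounds the order of any root of an element $b\neq1$. A normed group is torsion-free, since $\ell(a^k)\ge k>0=\ell(1)$ for $a\ne1$. The group $\mathbb Z$ with the absolute value is normed; the group $\mathbb Q$ carries no norm, since its elements have roots of all orders.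

\begin{lemma}\label{lem:free}
A free group with the word length $|\cdot|$ with respect to a basis is normed.
\end{lemma}

\begin{proof}
The first three conditions are immediate from the definition of word length. Write $w\ne1$ as a reduced word $ucu^{-1}$ with $u$ as long as possible. Then $c\neq1$, and the last letter of $c$ is not the inverse of its first letter, so $uc^ku^{-1}$ is a reduced word for $w^k$. Hence $|w^k|=2|u|+k|c|$, which is at least $k$ and at least $2|u|+|c|=|w|$.
\end{proof}

\section{Sequences converging to the identity}\label{sec:continuity}

A function $e:\omega\to\omega$ \emph{dominates} $\Psi:\omega\to\omega$ if $\Psi(m)\le e(m)$ for all but finitely many $m$. The \emph{dominating number} $\mathfrak d$ is the least size of a family $\mathcal F\subseteq{}^\omega\omega$ such that every $\Psi\in{}^\omega\omega$ is dominated by a member of $\mathcal F$. It is uncountable: $\Psi(m)=1+\max_{i\le m}e_i(m)$ is dominated by none of $e_0,e_1,\dots$.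

\begin{proposition}\label{prop:continuity}
Let $X$ be an infinite set with $|X|<\mathfrak d$, let $\Gamma\le\operatorname{Sym}(X)$ be closed, and let $g_n\in\Gamma$ with $g_n\to1$. If $\varphi:\Gamma\to N$ is a homomorphism into a normed group, then $\varphi(g_n)=1$ for all but finitely many $n$. In particular, if $g_n\ne1$ for all $n$, then $\Gamma$ does not embed into a normed group.
\end{proposition}

\subsection*{An abelian example}

Let $\mathbb Z^\omega$ act on $X=\omega\times\mathbb Z$ by $x\cdot(n,m)=(n,m+x(n))$. The image is closed: if $\pi$ agrees with a translation on each set $\{(n,0),(n,m)\}$, then $\pi$ is the translation by the $x$ with $\pi(n,0)=(n,x(n))$. The unit vectors $e_n$ converge to the identity. Let $\varphi:\mathbb Z^\omega\to\mathbb Z$ be a homomorphism and $a_i=\varphi(e_i)$. We claim that $a_i=0$ for almost all $i$.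

Put $k_i=|a_i|+2$ and
\[
x_i=e_i+k_ie_{i+1}+k_ik_{i+1}e_{i+2}+k_ik_{i+1}k_{i+2}e_{i+3}+\cdots\in\mathbb Z^\omega .
\]
Then $x_i=e_i+k_ix_{i+1}$, so the integers $b_i=\varphi(x_i)$ satisfy $b_i=a_i+k_ib_{i+1}$. If $b_{i+1}\ne0$, then
\[
|b_i|\ge k_i|b_{i+1}|-|a_i|\ge|b_{i+1}|+(k_i-1)-|a_i|=|b_{i+1}|+1 .
\]
So $b_j\neq0$ implies $|b_0|>|b_1|>\dots>|b_j|\ge1$, that is, $|b_0|\ge j+1$. Hence $b_j=0$ for $j\ge|b_0|$, and $a_j=b_j-k_jb_{j+1}=0$ for these $j$.

The argument has two parts: the system $x_i=e_i+k_ix_{i+1}$ is solvable in the closed group, and it is not solvable in the normed group unless almost all $a_i$ vanish. Both parts generalize.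

\subsection*{The system in a normed group}

The example used $|kb|\ge|b|+(k-1)$ for $b\neq 0$. A norm only gives $\ell(b^k)\ge\max(k,\ell(b))$, so each step may lose $\ell(a_i)$ without gaining anything. We let the exponent $k_j$ pay for all the losses up to step $j$ at once.

\begin{lemma}\label{lem:norm}
Let $N$ be a normed group, let $a_i,b_i\in N$, and let $k_i$ be integers with
\[
b_i=a_i\,b_{i+1}^{k_i}\qquad\text{and}\qquad k_i\ge i+1+\sum_{j\le i}\ell(a_j)\qquad(i<\omega).
\]
Then $a_i=1$ for all $i>\ell(b_0)$.
\end{lemma}

\begin{proof}
Put $\ell_i=\ell(a_i)$. From $b_{i+1}^{k_i}=a_i^{-1}b_i$ we get $\ell(b_{i+1}^{k_i})\le\ell_i+\ell(b_i)$. The power condition turns this into two inequalities: $\ell(b_i)\ge\ell(b_{i+1})-\ell_i$ for all $i$ (if $b_{i+1}=1$, the right side is at most $0$), and $\ell(b_j)\ge k_j-\ell_j$ whenever $b_{j+1}\ne1$. So $b_{j+1}\ne1$ implies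
\[
\ell(b_0)\ge\ell(b_j)-\sum_{i<j}\ell_i\ge k_j-\sum_{i\le j}\ell_i\ge j+1 .
\]
Hence $b_{j+1}=1$ for all $j\ge\ell(b_0)$, and $a_i=b_ib_{i+1}^{-k_i}=1$ for all $i>\ell(b_0)$.
\end{proof}

\subsection*{The system in a closed group}

The natural candidate for a solution of $x_i=g_ix_{i+1}^{k_i}$ is the limit of the finite truncations
\[
g_0,\qquad g_0\,g_1^{k_0},\qquad g_0\bigl(g_1\,g_2^{k_1}\bigr)^{k_0},\qquad\dots
\]
In the abelian example they converge, because a translation that fixes $y$ fixes the whole orbit of $y$. In general it is not enough that $g_2$ fixes $y$. When $g_0(g_1g_2^{k_1})^{k_0}$ is applied to $y$, the letter $g_2$ acts on $y$, then on $g_1(y)$, and so on; the letter $g_2$ can be deleted if it fixes all points $g_1^t(y)$ with $t<k_0$. So we must pass to a subsequence $g_{n_0},g_{n_1},\dots$ whose later terms fix the points visited by the earlier terms. There is one such requirement for each $y\in X$ and only one subsequence. The saving observation is that each $y$ needs to be served only once beyond any given stage.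

\begin{lemma}\label{lem:solve}
Let $|X|<\mathfrak d$, let $\Gamma\le\operatorname{Sym}(X)$ be closed, let $g_n\in\Gamma$ with $g_n\to1$, and let $K:\omega\to\omega\setminus\{0\}$ be any function. Then there are $n_0<n_1<\cdots$ and $x_i\in\Gamma$ with
\[
x_i=g_{n_i}\,x_{i+1}^{K(n_i)}\qquad(i<\omega).
\]
\end{lemma}

\begin{proof}
\emph{Words.} We consider words in the letters $g_n$ and a further letter $z$, which marks the places where the tail of the solution will be inserted. For a word $U(z)$ and $a\in\operatorname{Sym}(X)$ let $U(a)$ be the permutation obtained by substituting $a$ for $z$. For a finite set $s=\{n_0<\dots<n_{m-1}\}\subseteq\omega$ define words $U^s_i(z)$ for $i\le m$ by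
\[
U^s_m(z)=z,\qquad U^s_i(z)=g_{n_i}\cdot U^s_{i+1}(z)^{K(n_i)}\quad(i<m).
\]

\emph{The points that must be fixed.} The subsequence is not yet chosen, so we bound the visited points uniformly over all $s\subseteq\{0,\dots,m\}$. Let $L(m)$ be the largest number of occurrences of letters other than $z$ in any of the finitely many words $U^s_i(z)$ with $s\subseteq\{0,\dots,m\}$, $i\le|s|$. For $y\in X$ let $B_y(m)$ be the finite set of all points $w(y)$, where $w$ is a product of at most $L(m)$ factors from $\{g_0^{\pm1},\dots,g_m^{\pm1}\}$. Then:
\begin{equation}\label{eq:delete}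
\begin{array}{l}
\text{if $s\subseteq\{0,\dots,m\}$, $i\le|s|$ and $a\in\operatorname{Sym}(X)$ fixes $B_y(m)$ pointwise, then}\\
U_i^s(a)(y)=U_i^s(1)(y)\ \text{ and }\ U_i^s(a)^{-1}(y)=U_i^s(1)^{-1}(y).
\end{array}
\end{equation}
To see this, apply the word $U_i^s(z)$, or its formal inverse, to $y$ letter by letter, with $z$ acting as $a$. By induction, the current point is always $w(y)$, where $w$ is the product of the letters $g_n^{\pm1}$ applied so far. There are at most $L(m)$ of them, so the current point lies in $B_y(m)$ and is fixed by $a$ and by $a^{-1}$.

Since $g_n\to1$ and $B_y(m)$ is finite, there is a least number $e_y(m)$ such that every $g_n$ with $n\ge e_y(m)$ fixes $B_y(m)$ pointwise. The sets $B_y(m)$ increase with $m$, so $e_y:\omega\to\omega$ is nondecreasing.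

\emph{The subsequence.} We want $n_0<n_1<\cdots$ such that
\begin{equation}\label{eq:often}
\text{for each $y\in X$ there are infinitely many $j$ with }e_y(n_j)\le n_{j+1}.
\end{equation}
If $X=\{y_0,y_1,\dots\}$ is countable, one can choose $n_{j+1}$ above $n_j$ and above $e_{y_t}(n_j)$ for all $t\le j$. In general we iterate a single function $\Psi$. A function $\Psi$ not dominated by $e_y$ exceeds $e_y$ at infinitely many arguments, but these arguments need not be among the iterates; for this reason we use $e_y\circ e_y$. As $|X|<\mathfrak d$, there is $\Psi:\omega\to\omega$ that is dominated by no $e_y\circ e_y$. This remains true for any pointwise larger function, so after replacing $\Psi(m)$ by $m+1+\sum_{i\le m}\Psi(i)$ we may assume that $\Psi$ is strictly increasing and $\Psi(m)>m$. Put $n_0=0$ and $n_{j+1}=\Psi(n_j)$. Suppose that \eqref{eq:often} fails for $y$, say $n_{j+1}<e_y(n_j)$ for all $j\ge j_0$. For $m\ge n_{j_0}$ choose $j\ge j_0$ with $n_j\le m<n_{j+1}$. Monotonicity of $\Psi$ and $e_y$ gives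
\[
\Psi(m)\le\Psi(n_{j+1})=n_{j+2}<e_y(n_{j+1})\le e_y(e_y(n_j))\le e_y(e_y(m)).
\]
So $e_y\circ e_y$ dominates $\Psi$, a contradiction.

\emph{Convergence.} Let $s_j=\{n_0,\dots,n_{j-1}\}$ and $x_i^j=U_i^{s_j}(1)\in\Gamma$ for $i\le j$. Thus $x_j^j=1$ and
\begin{equation}\label{eq:trunc}
x_i^j=g_{n_i}\,(x_{i+1}^j)^{K(n_i)}\qquad(i<j).
\end{equation}
Let $i\le j\le j'$. Downward induction on $i$, starting at $i=j$, shows that $x_i^{j'}=U_i^{s_j}(x_j^{j'})$. Moreover $x_j^{j'}$ is a (possibly empty) product of elements $g_{n_l}$ with $j\le l<j'$.

Fix $y$ and $i$. By \eqref{eq:often} there is $j\ge\max(i,1)$ with $e_y(n_{j-1})\le n_j$. Then every $g_{n_l}$ with $l\ge j$ fixes $B_y(n_{j-1})$ pointwise, and hence so does $x_j^{j'}$ for every $j'\ge j$. Since $s_j\subseteq\{0,\dots,n_{j-1}\}$, statement \eqref{eq:delete} with $a=x_j^{j'}$ yields $x_i^{j'}(y)=x_i^j(y)$ and $(x_i^{j'})^{-1}(y)=(x_i^j)^{-1}(y)$ for all $j'\ge j$. By parts (2) and (3) of Lemma~\ref{lem:limits}, there is $x_i\in\Gamma$ with $x_i^j\to x_i$ as $j\to\infty$. By part (1) we may pass to the limit in \eqref{eq:trunc}.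
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:continuity}]
Suppose that $\varphi(g_n)\ne1$ for infinitely many $n$. A subsequence still converges to $1$, so we may assume that $\varphi(g_n)\ne1$ for all $n$. Apply Lemma~\ref{lem:solve} with
\[
K(n)=n+1+\sum_{j\le n}\ell(\varphi(g_j)),
\]
and put $a_i=\varphi(g_{n_i})$, $b_i=\varphi(x_i)$, $k_i=K(n_i)$. Then $b_i=a_ib_{i+1}^{k_i}$. Since $n_i\ge i$ and $n_0,\dots,n_i$ are distinct numbers $\le n_i$, we have $k_i\ge i+1+\sum_{j\le i}\ell(a_j)$. Lemma~\ref{lem:norm} gives $\varphi(g_{n_i})=1$ for large $i$, a contradiction.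
\end{proof}

The countable case is the model for Theorem~\ref{thm:main}.

\begin{corollary}\label{cor:countable}
An uncountable closed subgroup $\Gamma\le\operatorname{Sym}(\omega)$ does not embed into a normed group. In particular, $\aleph_0$ has property $(\ast)$.
\end{corollary}

\begin{proof}
For each $n$ there are only countably many functions $\{0,\dots,n\}\to\omega$, so two distinct elements $g,g'\in\Gamma$ agree on $\{0,\dots,n\}$, and $g_n=g^{-1}g'\neq1$ fixes $0,\dots,n$. Then $g_n\to1$, and Proposition~\ref{prop:continuity} applies because $\aleph_0<\mathfrak d$. The second statement follows from Lemmas~\ref{lem:aut} and~\ref{lem:free}.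
\end{proof}

\begin{remark}\label{rem:hyp}
In the proof of Proposition~\ref{prop:continuity}, the bound $|X|<\mathfrak d$ is used only for \eqref{eq:often}, closedness only to place the limits $x_i$ in $\Gamma$, and the norm only in Lemma~\ref{lem:norm}. Closedness cannot be dropped. Let $F$ be free on $\{\gamma_n:n<\omega\}$ and let $F_m$ be the subgroup generated by $\gamma_0,\dots,\gamma_{m-1}$. Let $F$ act on $F_m$ by left multiplication through the retraction $F\to F_m$ that sends $\gamma_n$ to $1$ for $n\ge m$. The resulting action on the countable set $\bigsqcup_mF_m$ is faithful, since $w\in F_m\setminus\{1\}$ moves the points of $F_m$, and $\gamma_n\to1$. Nor can ``normed'' be weakened to ``torsion-free'': $\mathbb Q^\omega$ acts on $\omega\times\mathbb Q$ by translations as a closed torsion-free group, as in the example above, and the identity map does not kill the unit vectors.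
\end{remark}

\section{Cohen forcing}\label{sec:forcing}

As usual, ground models are treated as transitive models of $\mathrm{ZFC}$ over which generic filters exist. Let $W$ be such a model and $I\in W$. The set $\operatorname{Fn}(I,2)$ is the same in $W$ and in every larger transitive model. Its elements are \emph{conditions}, and $q\le p$ means $q\supseteq p$. A set $D$ of conditions is \emph{dense} (\emph{dense below $p_0$}) if every condition $p$ (every $p\le p_0$) has an extension in $D$. We identify a generic filter with its union: a function $H:I\to2$ is \emph{$\operatorname{Fn}(I,2)$-generic over $W$} if every dense set $D\in W$ has an element $p\subseteq H$. Then $H$ also contains an element of every $D\in W$ that is dense below some $p_0\subseteq H$. The extension $W[H]$ is the smallest transitive model of $\mathrm{ZFC}$ that includes $W$ and contains $H$. Its elements are the values $\dot a^H$ of names $\dot a\in W$; the value is computed from $\dot a$ and $H$ by a recursion that is the same in every transitive model containing both. We use the following standard facts.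

\begin{enumerate}
\item[(F1)] \emph{Forcing theorem.} For each statement $\sigma$ about names, the relation $p\Vdash\sigma$ is definable in $W$. If $p\Vdash\sigma$, then $\sigma$ holds in $W[H]$ for every generic $H\supseteq p$; if $\sigma$ holds in $W[H]$, then $p\Vdash\sigma$ for some $p\subseteq H$. If $p\not\Vdash\sigma$, then some $q\le p$ forces $\neg\sigma$. If $X\in W$ and $p$ forces that $\dot f$ is a function $X\to X$, then for each $x\in X$ the conditions that \emph{decide} $\dot f(x)$, that is, force $\dot f(x)=y$ for some $y\in X$, are dense below $p$.
\item[(F2)] \emph{Product lemma.} If $J\in W$, $J\subseteq I$ and $H$ is $\operatorname{Fn}(I,2)$-generic over $W$, then $H{\restriction}J$ is $\operatorname{Fn}(J,2)$-generic over $W$, the function $H{\restriction}(I\setminus J)$ is $\operatorname{Fn}(I\setminus J,2)$-generic over $W[H{\restriction}J]$, and $W[H]=W[H{\restriction}J][H{\restriction}(I\setminus J)]$.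
\item[(F3)] \emph{Countable chain condition.} Every antichain (set of pairwise incompatible conditions) in $\operatorname{Fn}(I,2)$ is countable. Consequently $W$ and $W[H]$ have the same cardinals and cofinalities.
\item[(F4)] \emph{Nice names.} If $S\in W$, then every subset of $S$ in $W[H]$ has the form $\{t\in S:p\subseteq H\text{ for some }p\in\mathcal A_t\}$ for a family $(\mathcal A_t)_{t\in S}\in W$ of antichains.
\end{enumerate}

Two consequences of (F3) and (F4) will be used. Let $I$ be infinite and $|S|\le\lambda$ in $W$, with $\lambda$ infinite.
\begin{enumerate}
\item[(F5)] Every subset of $S$ in $W[H]$ lies in $W[H{\restriction}J]$ for some $J\in W$ with $J\subseteq I$ and $|J|\le\lambda$: let $J$ be the union of the domains of the at most $\lambda\cdot\aleph_0$ conditions in $\bigcup_t\mathcal A_t$.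
\item[(F6)] In $W[H]$ the set $S$ has at most $\bigl((|I|^{\aleph_0})^{|S|}\bigr)^W$ subsets, since this bounds the number of families $(\mathcal A_t)_{t\in S}$ in $W$.
\end{enumerate}

\section{Finite changes of a Cohen generic}\label{sec:flips}

Let $f$ be an element of a closed group $\Gamma$ in a Cohen extension, say $f=\dot f^H$. If $H$ is changed at finitely many places, the result $H'$ is again generic, and $\dot f^{H'}$ is a new object that agrees with $f$ at every point whose value was decided away from these places. Two things must be arranged. First, $\dot f^{H'}$ should lie in $\Gamma$. A name for $\Gamma$ would not help, since its value changes along with $H$; instead we describe $\Gamma$ by a small parameter that can be moved into the ground model. Second, $\dot f^{H'}$ should differ from $f$; this can be achieved when $f$ is not in the ground model.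

For a set $X$ let $T(X)=\bigcup_{n<\omega}X^n\times X^n$, and for $R\subseteq T(X)$ put
\[
\Gamma_R=\{\pi\in\operatorname{Sym}(X):(\bar a,\pi\bar a)\in R\text{ for all finite tuples }\bar a\text{ from }X\}.
\]

\begin{lemma}\label{lem:code}
Let $\Gamma\le\operatorname{Sym}(X)$ be closed and let $R=\{(\bar a,g\bar a):\bar a\text{ a finite tuple from }X,\ g\in\Gamma\}$. Then $\Gamma=\Gamma_R$.
\end{lemma}

\begin{proof}
A permutation $\pi$ lies in $\Gamma_R$ if and only if it agrees on each finite tuple with some element of $\Gamma$. As $\Gamma$ is closed, this means $\pi\in\Gamma$.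
\end{proof}

For infinite $X$ the group $\Gamma$ may have $2^{|X|}$ elements, while its code $R$ is a subset of a set of size $|X|$. The set $\Gamma_R$ depends on the model in which it is computed: a larger model may contain more permutations that satisfy the defining condition.

\begin{example}\label{ex:flip}
Let $B\in W$ be infinite and $X=B\times2$. For $h:B\to2$ let $\pi_h(z,\varepsilon)=(z,\varepsilon+h(z))$, with addition modulo $2$. Let $R\in W$ consist of all pairs $(\bar a,\pi_h\bar a)$ with $h:B\to 2$; as only finitely many values of $h$ matter, $R$ is the same in all models. In $W[H]$ the set $\Gamma_R$ is the group of all $\pi_h$ with $h\in W[H]$, and it contains the new element $f=\pi_H$. Choose distinct $z_0,z_1,\ldots\in B$, let $H_n$ differ from $H$ exactly at $z_n$, and put $f_n=\pi_{H_n}$. Then $f_n\in\Gamma_R$, $f_n\ne f$, and $f_n\to f$, because a given point $(z,\varepsilon)$ is affected for at most one $n$. Note that $B$ may be uncountable: the changed places do not exhaust $B$, they only have to be pairwise disjoint.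
\end{example}

For an arbitrary name, a change at a single place need not affect the value, and a density argument finds the finite sets to be changed.

\begin{lemma}\label{lem:flip}
Let $W$ be a transitive model of $\mathrm{ZFC}$, let $X,R,B\in W$ with $R\subseteq T(X)$, and let $H$ be $\operatorname{Fn}(B,2)$-generic over $W$. The following holds in $W[H]$: if $f\in\Gamma_R$ and $f\notin W$, then there are $f_n\in\Gamma_R$ with $f_n\ne f$ for all $n$ and $f_n\to f$.
\end{lemma}

\begin{proof}
Let $Z\in W$ be the set of all functions $X\to X$ that lie in $W$, and let $\dot f\in W$ be a name with $\dot f^H=f$. By (F1) some $p_0\subseteq H$ forces that $\dot f\in\Gamma_R$ and $\dot f\notin Z$; the parameters $X,R,Z$ of this statement lie in $W$.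

\emph{Flips.} For a finite set $S\subseteq B$ and a partial function $p$ from $B$ to $2$ let $p^S$ have the same domain as $p$, with $p^S(z)=1-p(z)$ for $z\in S$ and $p^S(z)=p(z)$ for $z\notin S$. The map $p\mapsto p^S$ is an involutive order automorphism of $\operatorname{Fn}(B,2)$ that belongs to $W$. If $D\in W$ is dense, then so is $\{p^S:p\in D\}\in W$; hence $p^S\subseteq H$ for some $p\in D$, that is, $p\subseteq H^S$. So $H^S$ is generic over $W$. Also $W[H^S]=W[H]$, since each of $H,H^S$ is definable from the other and $S$. If $S\cap\operatorname{dom}p_0=\emptyset$, then $p_0\subseteq H^S$, so $f^S:=\dot f^{H^S}$ belongs to $\Gamma_R$ as computed in $W[H^S]=W[H]$.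

\emph{Claim.} For every finite $a$ with $\operatorname{dom}p_0\subseteq a\subseteq B$ there is a finite $S\subseteq B\setminus a$ with $f^S\ne f$.

Let $D_a$ be the set of conditions $q\le p_0$ with $a\subseteq\operatorname{dom}q$ for which there are $x\in X$ and a condition $q'$ such that $\operatorname{dom}q'=\operatorname{dom}q$, $q'{\restriction}a=q{\restriction}a$, and $q,q'$ force different values of $\dot f(x)$. By (F1), $D_a\in W$. We show that $D_a$ is dense below $p_0$. Let $p\le p_0$; extending $p$, we may assume $a\subseteq\operatorname{dom}p$. If $p$ decided $\dot f(x)$ for every $x\in X$, then the function $g$ with $g(x)=y\Leftrightarrow p\Vdash\dot f(x)=y$ would lie in $Z$, and $p$ would force $\dot f=g$, although $p\le p_0$. So $p$ does not decide $\dot f(x)$ for some $x$. Choose $q\le p$ and $y$ with $q\Vdash\dot f(x)=y$. Since $p\not\Vdash\dot f(x)=y$, some extension of $p$ forces $\dot f(x)\ne y$, and a further extension $q'$ forces $\dot f(x)=y'$ for some $y'\ne y$. Extend $q$ and $q'$ by the value $0$ to the common domain $\operatorname{dom}q\cup\operatorname{dom}q'$; they still force the same values, and both agree with $p$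 on $a$. So $q\in D_a$.

Now take $q\in D_a$ with $q\subseteq H$, witnessed by $x$ and $q'$, and let $S=\{z\in\operatorname{dom}q:q(z)\ne q'(z)\}$. Then $S\cap a=\emptyset$ and $q'=q^S\subseteq H^S$. Hence $f(x)$ is the value forced by $q$, and $f^S(x)$ is the value forced by $q'$. This proves the claim.

\emph{The sequence.} Work in $W[H]$, where the map $S\mapsto f^S$ is available. Recursively apply the claim to $a_n=\operatorname{dom}p_0\cup S_0\cup\dots\cup S_{n-1}$ to obtain a finite set $S_n\subseteq B\setminus a_n$ with $f_n:=f^{S_n}\ne f$. Then $f_n\in\Gamma_R$, and the sets $S_n$ are pairwise disjoint. Let $x\in X$. By (F1) some $p\subseteq H$ forces $\dot f(x)=f(x)$. The finite set $\operatorname{dom}p$ meets only finitely many $S_n$. For all other $n$ we have $p\subseteq H^{S_n}$, so $f_n(x)=f(x)$. Thus $f_n\to f$.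
\end{proof}

\section{Large closed groups in the Cohen extension}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (F3), $V$ and $V[G]$ have the same cardinals. For $A\in V$ with $A\subseteq\kappa$ write $G_A=G{\restriction}(A\times\omega)$. By (F5), every subset in $V[G]$ of a set $S\in V$ with $|S|\le\lambda$ lies in $V[G_A]$ for some $A\in V$ with $|A|\le\lambda$: take the set of first coordinates of $J$. Fix an infinite cardinal $\lambda$ with $(2^\lambda)^V<\kappa$; in particular $\lambda<\kappa$.

\emph{Step 1: $\lambda<\mathfrak d$ in $V[G]$.} Let $\mathcal F=\{h_\alpha:\alpha<\lambda\}$ be a family of functions $\omega\to\omega$ in $V[G]$. The set $\{(\alpha,n,h_\alpha(n)):\alpha<\lambda,\ n<\omega\}\subseteq\lambda\times\omega\times\omega$ lies in $V'=V[G_{A'}]$ for some $A'\in V$ with $|A'|\le\lambda$, so all $h_\alpha$ lie in $V'$. Since $\lambda<\kappa$, there is in $V$ a sequence of distinct ordinals $\zeta_n\in\kappa\setminus A'$. By (F2), $G_{\kappa\setminus A'}$ is generic over $V'$. For each $n$ the conditions $p$ with $p(\zeta_n,k)=1$ for some $k$ are dense, so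
\[
u(n)=\min\{k:G(\zeta_n,k)=1\}
\]
is defined for all $n$. Let $h\in\mathcal F$ and $m<\omega$. The set of conditions $p$ such that for some $n\ge m$ we have $p(\zeta_n,k)=0$ for all $k\le h(n)$ lies in $V'$. It is dense: given $p$, choose $n\ge m$ such that $\zeta_n$ is not the first coordinate of an element of $\operatorname{dom}p$, and add these values. Hence $u(n)>h(n)$ for some $n\ge m$. So no member of $\mathcal F$ dominates $u$.

\emph{Step 2: an intermediate model that contains the code of $\Gamma$ but not all of $\Gamma$.} In $V[G]$ let $\Gamma\le\operatorname{Sym}(\lambda)$ be closed with $|\Gamma|>(2^\lambda)^V$, and let $R\subseteq T(\lambda)$ be its code from Lemma~\ref{lem:code}. The set $T(\lambda)$ lies in $V$ and has size $\lambda$. So $R\in W:=V[G_A]$ for some $A\in V$ with $A\subseteq\kappa$, and after enlarging $A$ we may assume $|A|=\lambda$. By (F6) applied to $V$, $I=A\times\omega$ and $S=\lambda\times\lambda$, the model $W$ contains at most $\bigl((\lambda^{\aleph_0})^\lambda\bigr)^V=(2^\lambda)^V$ functions $\lambda\to\lambda$. An injection of these functions into the cardinal $(2^\lambda)^V$ that exists in $W$ also exists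 in $V[G]$. Hence $|\Gamma\cap W|\le(2^\lambda)^V<|\Gamma|$ in $V[G]$, and there is $f\in\Gamma\setminus W$.

\emph{Step 3: a sequence converging to the identity.} Let $B=(\kappa\setminus A)\times\omega$ and $H=G{\restriction}B$. By (F2), $H$ is $\operatorname{Fn}(B,2)$-generic over $W$ and $W[H]=V[G]$. In this model $\Gamma_R=\Gamma$, so Lemma~\ref{lem:flip} gives $f_n\in\Gamma\setminus\{f\}$ with $f_n\to f$. Then $g_n=f^{-1}f_n\in\Gamma\setminus\{1\}$, and $g_n\to1$ by Lemma~\ref{lem:limits}(1).

By Steps 1 and 3, Proposition~\ref{prop:continuity} applies in $V[G]$ with $X=\lambda$, so $\Gamma$ does not embed into a normed group. By Lemma~\ref{lem:free}, $\Gamma$ is not free. This proves (1).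

\emph{Step 4: part (2).} For $\zeta\ne\zeta'$ in $\kappa$ the conditions $p$ with $p(\zeta,k)\ne p(\zeta',k)$ for some $k$ are dense, so the functions $G(\zeta,\cdot):\omega\to2$ are pairwise distinct. Hence in $V[G]$
\[
2^\lambda\ge2^{\aleph_0}\ge\kappa>(2^\lambda)^V .
\]
A structure of cardinality $\lambda$ is isomorphic to one with underlying set $\lambda$, so by Lemma~\ref{lem:aut} its automorphism group is isomorphic to a closed subgroup of $\operatorname{Sym}(\lambda)$. If this group has cardinality $2^\lambda$, then it is not free, by (1).
\end{proof}

\begin{remark}\label{rem:limits}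
The hypothesis $|\Gamma|>(2^\lambda)^V$ is used only in Step 2, to find $f\in\Gamma\setminus W$. Some lower bound on $|\Gamma|$ is needed: a free group $F$ of cardinality $\lambda$ acts on itself by left multiplication, and the image is closed, because a permutation $\pi$ that agrees with a left multiplication on each set $\{1,y\}$ satisfies $\pi(y)=\pi(1)y$. Groups of cardinality strictly above $\lambda$ but at most $(2^\lambda)^V$ are not covered by the argument, and we make no claim about the stronger property that no field of cardinality $\lambda$ has a free automorphism group of cardinality greater than $\lambda$. The case omitted from Theorem~\ref{thm:range}(1) is of this kind: if $V\models\mathrm{GCH}$ and $\kappa=\lambda^+$, then (F6) gives $2^\lambda\le(\kappa^\lambda)^V=((2^\lambda)^\lambda)^V=(2^\lambda)^V$ in $V[G]$, so no subgroup of $\operatorname{Sym}(\lambda)$ is large enough for the counting in Step 2.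
\end{remark}

\section{Which cardinals have property $(\ast)$}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
(1) By \eqref{eq:gch}, $\kappa^{\aleph_0}=\kappa$ in $V$. So (F6) gives $2^{\aleph_0}\le\bigl((\kappa^{\aleph_0})^{\aleph_0}\bigr)^V=\kappa$ in $V[G]$, and the reverse inequality was shown in Step 4 above. Let $\lambda$ have uncountable cofinality; by (F3) this means the same in $V$ and in $V[G]$, and so does $\lambda^+$.

If $\lambda^+<\kappa$, then $(2^\lambda)^V=\lambda^+<\kappa$, and Theorem~\ref{thm:main}(2) says that $\lambda$ has property $(\ast)$ in $V[G]$.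

Let $\lambda\ge\kappa$. By Theorem~\ref{thm:background}, applied in $V[G]$, it suffices to show that $\lambda^{\aleph_0}=\lambda$ there. The bound (F6) counts all subsets of $\omega\times\lambda$ and is too weak, so we count functions directly. Let $\mathbb P=\operatorname{Fn}(\kappa\times\omega,2)$. For a set $M\subseteq\omega\times\mathbb P\times\lambda$ in $V$ put $M^G=\{(n,\beta):(n,q,\beta)\in M\text{ for some }q\subseteq G\}$. Let $h=\dot h^G$ be a function $\omega\to\lambda$, and let $p\subseteq G$ force that $\dot h$ is such a function. In $V$ choose for each $n$ an antichain $\mathcal A_n$ that is maximal among the antichains of conditions below $p$ deciding $\dot h(n)$. Deciding conditions are dense below $p$, so by maximality the conditions extending a member of $\mathcal A_n$ are dense below $p$, and $G$ contains a member of $\mathcal A_n$. Therefore $h=M^G$ for the set $M=\{(n,q,\beta):q\in\mathcal A_n,\ q\Vdash\dot h(n)=\beta\}$, which is countable in $V$ by (F3). The number of countable subsets of $\omega\times\mathbb P\times\lambda$ in $V$ is at most $\bigl((\kappa\cdot\lambda)^{\aleph_0}\bigr)^V=(\lambda^{\aleph_0})^V=\lambda$, by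 \eqref{eq:gch}. Hence $\lambda^{\aleph_0}=\lambda$ in $V[G]$.

(2) By Theorem~\ref{thm:background}, $\lambda^{\aleph_0}>\lambda$. Assume $\lambda\ge2^{\aleph_0}$. By \eqref{eq:bounded}, some cardinal $\nu<\lambda$ satisfies $\nu^{\aleph_0}>\lambda$. Let $\theta<\lambda$ be the least such cardinal.

First, $\theta>2^{\aleph_0}$, since $\nu\le2^{\aleph_0}$ implies $\nu^{\aleph_0}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}\le\lambda$. Second, $\nu^{\aleph_0}<\theta$ for every cardinal $\nu<\theta$: otherwise $\theta^{\aleph_0}\le(\nu^{\aleph_0})^{\aleph_0}=\nu^{\aleph_0}\le\lambda$ by the minimality of $\theta$, contrary to $\theta^{\aleph_0}>\lambda$. Third, $\operatorname{cf}(\theta)=\omega$: otherwise \eqref{eq:bounded} applied to $\theta$ gives $\theta^{\aleph_0}\le\theta\cdot\theta=\theta<\lambda$.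

So $\theta$ is an uncountable cardinal of cofinality $\omega$, hence singular, with $2^{\operatorname{cf}(\theta)}=2^{\aleph_0}<\theta$ and $\theta^{\operatorname{cf}(\theta)}=\theta^{\aleph_0}>\lambda\ge\theta^+$. That is, $\mathrm{SCH}$ fails at $\theta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Philipp L\"ucke and Saharon Shelah,
\emph{Free groups and automorphism groups of infinite fields},
arXiv:1211.6891 (2012).

\end{thebibliography}
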